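\title{Completely solvable Lie groups quasiisometric to symmetric spaces with a Euclidean factor}

\begin{abstract}
We prove that a completely solvable Lie group quasiisometric to $\mathbb{R}^n\times X$, where $X$ is a symmetric space of noncompact type, is isomorphic to $\mathbb{R}^n\times S_X$, where $S_X=AN$ is the Iwasawa group of $X$. Consequently, two quasiisometric completely solvable groups are isomorphic as soon as one of them admits a symmetric left-invariant Riemannian metric, with or without a Euclidean factor. More generally, we describe the completely solvable groups $G$ quasiisometric to $P\times X$ with $P$ simply connected nilpotent. The proof turns the quasi-action of $G$ on $X$ into a surjective homomorphism $G\to S_X$ and then determines the kernel and the preimage of $A$ from their large-scale geometry.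
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $\Lambda\ge1$ and $C\ge0$. A map $F\colon Z\to Z'$ between metric spaces is a \emph{$(\Lambda,C)$-quasiisometric embedding} if
\[
\Lambda^{-1}d(z,w)-C\le d(F(z),F(w))\le \Lambda\, d(z,w)+C\qquad(z,w\in Z),
\]
and a \emph{$(\Lambda,C)$-quasiisometry} if moreover every point of $Z'$ lies within $C$ of $F(Z)$. Any two left-invariant Riemannian metrics on a connected Lie group are bi-Lipschitz equivalent, because they are determined by two inner products on the Lie algebra. So a connected Lie group is a metric space well defined up to quasiisometry, and one can ask how much of the group this space remembers.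

Among simply connected solvable groups it does not remember the isomorphism type. Let $R_t$ be the rotation of $\mathbb{R}^2$ by the angle $t$, and let $\widetilde{E}=\mathbb{R}\ltimes\mathbb{R}^2$ with $t$ acting by $R_t$. The formula $(t,v)\cdot(s,w)=(t+s,\,v+R_tw)$ defines a simply transitive action of $\widetilde{E}$ on $\mathbb{R}^3$ by Euclidean isometries. Hence the nonabelian group $\widetilde{E}$ is isometric to the abelian group $\mathbb{R}^3$. The rotations are invisible to the metric; algebraically they appear as the eigenvalues $\pm i$ in the adjoint representation. The following class excludes them. A \emph{completely solvable group} is a connected closed subgroup of the group of upper triangular real matrices; equivalently, it is a simply connected solvable Lie group $G$ such that $\operatorname{ad}Z$ has only real eigenvalues for every $Z$ in its Lie algebra $\mathfrak{g}$. We work with the second description.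

A Riemannian metric is \emph{symmetric} if the geodesic reflection at each point is a global isometry. The basic examples of completely solvable groups with a symmetric left-invariant metric come from symmetric spaces $X$ of noncompact type. If $\operatorname{Isom}(X)^\circ=K_XAN$ is an Iwasawa decomposition, the \emph{Iwasawa group} $S_X=AN$ is completely solvable and acts simply transitively on $X$, so it is isometric to $X$ for a suitable left-invariant metric. The following theorem is known. It follows from work on the quasiisometric rigidity of symmetric spaces, together with an improvement by Kleiner--Leeb; see \cite[Theorem 19.25]{Cor}.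

\begin{theorem}\label{thm:known}
Let $G$ and $H$ be quasiisometric completely solvable groups. If $G$ or $H$ admits a symmetric left-invariant Riemannian metric with no Euclidean factor, then $G$ and $H$ are isomorphic.
\end{theorem}

The groups $\mathbb{R}^n\times S_X$ also carry symmetric left-invariant metrics, isometric to $\mathbb{R}^n\times X$, and Theorem~\ref{thm:known} does not cover them when $n>0$. This leads to the following question from \cite{GP}.

\begin{quote}
\emph{Let $G$ and $H$ be quasiisometric completely solvable groups, and suppose that one of them admits a symmetric left-invariant Riemannian metric, whose de Rham decomposition may contain a nontrivial Euclidean factor. Must $G$ and $H$ be isomorphic?}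
\end{quote}

The two extreme cases suggest the answer yes. For $n=0$ it is Theorem~\ref{thm:known}. If $X$ is a point, a completely solvable group quasiisometric to $\mathbb{R}^n$ has polynomial growth; this forces the eigenvalues of $\operatorname{ad}$ to be purely imaginary, hence zero, so the group is nilpotent, and a theorem of Pansu then identifies it with $\mathbb{R}^n$ (Section~\ref{sec:nilp}). The mixed case is not a formal consequence of these two: a group quasiisometric to a product is not given as a product of groups, and quasiisometries of $\mathbb{R}^n\times X$ need not respect the product structure (Section~\ref{sec:example}).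

\subsection{Results}

Throughout, $X$ is a symmetric space of noncompact type, and $X$ is allowed to be a point. We write $\mathfrak{s}=\mathfrak{a}\oplus\mathfrak{n}$ for the Lie algebra of $S_X=AN$, and $r=\dim A$.

\begin{theorem}\label{thm:A}
If $G$ is completely solvable and quasiisometric to $\mathbb{R}^n\times X$, then $G\cong\mathbb{R}^n\times S_X$. Consequently, if $G$ and $H$ are quasiisometric completely solvable groups and one of them admits a symmetric left-invariant Riemannian metric, Euclidean factors being allowed, then $G\cong H$.
\end{theorem}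

So the answer is yes. Most of the proof works with $\mathbb{R}^n$ replaced by an arbitrary simply connected nilpotent group. Recall that the \emph{hypercenter} of a finite-dimensional Lie algebra $\mathfrak{g}$ is the union of the ideals $\mathfrak{z}_0=0$, $\mathfrak{z}_{j+1}=\{Z\in\mathfrak{g}:[\mathfrak{g},Z]\subset\mathfrak{z}_j\}$.

\begin{theorem}\label{thm:B}
Let $P$ be a simply connected nilpotent Lie group and $G$ a completely solvable group quasiisometric to $P\times X$.
\begin{enumerate}
\item[(1)] The Lie algebra $\mathfrak{g}$ has ideals $\mathfrak{k},\mathfrak{g}_+$ and a nilpotent subalgebra $\mathfrak{g}_0\supset\mathfrak{k}$ such that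
\[
\mathfrak{g}=\mathfrak{g}_0\ltimes\mathfrak{g}_+,\quad [\mathfrak{k},\mathfrak{g}_+]=0,\quad \mathfrak{g}_+\cong\mathfrak{n},\quad \mathfrak{g}_0/\mathfrak{k}\cong\mathfrak{a},\quad \mathfrak{g}/\mathfrak{k}\cong\mathfrak{s}.
\]
The simply connected groups $K$ and $G_0$ with Lie algebras $\mathfrak{k}$ and $\mathfrak{g}_0$ are quasiisometric to $P$ and to $P\times\mathbb{R}^r$ respectively. Moreover, $\mathfrak{k}$ is the hypercenter of $\mathfrak{g}$.
\item[(2)] If $K\cong P$ and $G_0\cong P\times\mathbb{R}^r$, then $G\cong P\times S_X$. The hypothesis is automatic if every simply connected nilpotent group quasiisometric to $P$, respectively to $P\times\mathbb{R}^r$, is isomorphic to it. It always holds when $P$ is nilpotent of class at most $2$.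
\item[(3)] Let $X'$ be a symmetric space of noncompact type and $P'$ a simply connected nilpotent Lie group. Then $S_X\times P$ and $S_{X'}\times P'$ are quasiisometric if and only if $S_X\cong S_{X'}$ and $P,P'$ are quasiisometric. They are isomorphic if and only if $S_X\cong S_{X'}$ and $P\cong P'$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:C}
For a completely solvable group $G$ the following are equivalent:
\begin{enumerate}
\item[(a)] $G$ is quasiisometric to $\mathbb{R}^n\times X$ for some $n$ and $X$;
\item[(b)] $G$ admits a symmetric left-invariant Riemannian metric;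
\item[(c)] $G\cong\mathbb{R}^n\times S_X$ for some $n$ and $X$.
\end{enumerate}
Two groups as in \textup{(c)} are quasiisometric if and only if they are isomorphic.
\end{corollary}

\begin{corollary}\label{cor:D}
The following two statements are equivalent:
\begin{enumerate}
\item[(a)] for all $X$ and all simply connected nilpotent $P$, every completely solvable group quasiisometric to $S_X\times P$ is isomorphic to $S_X\times P$;
\item[(b)] any two quasiisometric simply connected nilpotent Lie groups are isomorphic.
\end{enumerate}
\end{corollary}

\subsection{Plan of the proof}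

Quasiisometries of $P\times X$ coarsely preserve the projection to $X$, so $G$ quasi-acts on $X$ (Section~\ref{sec:qa}). We replace the quasi-action by a continuous homomorphism of $G$ onto a dense subgroup of a locally compact group $L$ quasiisometric to $X$ (Section~\ref{sec:L}). Dividing $L$ by its maximal compact normal subgroup gives a completely solvable group, which Theorem~\ref{thm:known} identifies with $S_X$; this yields a surjection $f\colon G\to S_X$ that models the projection $P\times X\to X$ (Section~\ref{sec:f}). The subgroups $K=\ker f$ and $G_0=f^{-1}(A)$ are then quasiisometric to $P$ and $P\times\mathbb{R}^r$, hence nilpotent (Section~\ref{sec:K}). The eigenspace decomposition of a single element of $\mathfrak{g}_0$ finishes the proof (Sections~\ref{sec:alg} and~\ref{sec:cor}).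

\section{The case of $\mathbb{R}\times\mathbb{H}^2$}\label{sec:example}

Let $\mathbb{H}^2=\{u+iv:v>0\}$ with the metric $(du^2+dv^2)/v^2$. Its Iwasawa group $S$ consists of the maps $\zeta\mapsto e^t\zeta+b$, with $A=\{b=0\}$ and $N=\{t=0\}$, and $\mathfrak{s}$ has a basis $a,e$ with $[a,e]=e$. The orbit $A\cdot i$ is the imaginary half-axis, a geodesic line.

\subsection*{What a quasiisometry preserves}
The function $\log v$ is $1$-Lipschitz on $\mathbb{H}^2$, so the shear
\[
(z,\,u+iv)\longmapsto(z+\log v,\;u+iv)
\]
is a bi-Lipschitz homeomorphism of $\mathbb{R}\times\mathbb{H}^2$. It maps each fiber $\mathbb{R}\times\{\zeta\}$ to itself, but it maps $\{0\}\times\mathbb{H}^2$ to the graph of an unbounded function, which is not at bounded distance from any slice $\{z\}\times\mathbb{H}^2$. Thus the projection to $\mathbb{R}$ has no large-scale meaning. The projection to $\mathbb{H}^2$ does (Theorem~\ref{thm:KKL}). We should therefore look for $S$ as a \emph{quotient} of $G$, and for the Euclidean factor as a \emph{kernel}.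

\subsection*{From the projection to a homomorphism}
Let $G$ be completely solvable and $\varphi\colon G\to\mathbb{R}\times\mathbb{H}^2$ a quasiisometry. Conjugating left multiplication by $g$ through $\varphi$ gives a quasiisometry of $\mathbb{R}\times\mathbb{H}^2$. It covers a quasiisometry of $\mathbb{H}^2$, which induces a homeomorphism $\rho(g)$ of the circle $\mathbb{R}\cup\{\infty\}$. For $G=\mathbb{R}\times S$ and $\varphi(z,s)=(z,s\cdot i)$, the homeomorphism $\rho(z,s)$ is the affine map $s$, so $\rho$ is the projection $G\to S$. In general, Sections~\ref{sec:qa}--\ref{sec:f} extract from $\rho$ a surjection $f\colon G\to S$ such that, after correcting $\varphi$ by a quasiisometry of $\mathbb{H}^2$, the second coordinate of $\varphi(g)$ is within bounded distance of $f(g)\cdot i$. Take this for granted. Then $G_0=f^{-1}(A)$ corresponds under $\varphi$ to $\mathbb{R}\times(A\cdot i)$, a Euclidean plane, and the argument for $X$ a point in the introduction gives $G_0\cong\mathbb{R}^2$.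

\subsection*{The algebra}
The subalgebra $\mathfrak{g}_0=f_*^{-1}(\mathbb{R}a)$ is abelian of dimension $2$. It has a basis $x,z$ with $f_*x=a$ and $\ker f_*=\mathbb{R}z$, and $\dim\mathfrak{g}=3$. The operator $\operatorname{ad}x$ kills $\mathfrak{g}_0$ and acts on $\mathfrak{g}/\mathfrak{g}_0\cong\mathbb{R}e$ as the identity, so there is $y\notin\mathfrak{g}_0$ with $[x,y]=y$. By the Jacobi identity,
\[
[x,[z,y]]=[[x,z],y]+[z,[x,y]]=[z,y].
\]
On the other hand $[z,y]$ lies in the ideal $\mathbb{R}z$, which $\operatorname{ad}x$ kills. Hence $[z,y]=0$, and $\mathfrak{g}=\mathbb{R}z\oplus\operatorname{span}(x,y)\cong\mathbb{R}\oplus\mathfrak{s}$. The complement $\operatorname{span}(x,y)$ is not unique, since $x$ may be replaced by $x+z$; the automorphism of $\mathbb{R}\times S$ that does this is the shear above.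

\subsection*{Why the preimage of $A$}
Knowing the kernel of $f$ as an abstract group is not enough. For $\lambda\ne0$, the Lie algebra with basis $x,y,z$ and brackets $[x,y]=y$, $[x,z]=\lambda z$ maps onto $\mathfrak{s}$ with kernel $\mathbb{R}z$; here $\mathfrak{g}_0=\operatorname{span}(x,z)$ has the nonzero real adjoint eigenvalue $\lambda$, so $G_0$ does not have polynomial growth (Theorem~\ref{thm:GJ}). Nilpotency of $\mathfrak{g}_0$ is not enough either. The Lie algebra with basis $x_1,x_2,y_1,y_2,z$ and nonzero brackets
\[
[x_1,y_1]=y_1,\qquad [x_2,y_2]=y_2,\qquad [x_1,x_2]=z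
\]
is a central extension of $\mathfrak{s}\oplus\mathfrak{s}$ by $\mathbb{R}z$. It is not isomorphic to $\mathbb{R}\oplus\mathfrak{s}\oplus\mathfrak{s}$, since the derived algebras have dimensions $3$ and $2$. Here $G_0$ is the Heisenberg group, which Pansu's theorem (Theorem~\ref{thm:Pansu}) distinguishes from $\mathbb{R}^3$. In both examples the obstruction to splitting lies in $\mathfrak{g}_0$; Lemma~\ref{lem:split} shows that there is no other.

\section{Preliminaries}\label{sec:prelim}

\subsection{Coarse geometry of groups}\label{sec:coarse}

A map is \emph{coarsely Lipschitz} if it satisfies the upper inequality in the definition of a quasiisometric embedding, and a subset of a metric space is \emph{$c$-dense} if every point lies within $c$ of it. For maps $F,F'$ into a metric space we write $F\approx F'$ if $d(F(z),F'(z))$ is bounded; when the maps depend on parameters $g,h\in G$, the bound is required to be independent of them. If $F\approx F'$, then $FE\approx F'E$ for all maps $E$, and $EF\approx EF'$ for coarsely Lipschitz $E$ (with uniform constants). A $(\Lambda,C)$-quasiisometry $F$ has a \emph{quasi-inverse},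 a quasiisometry $\bar F$ with $\bar FF\approx\mathrm{id}$ and $F\bar F\approx\mathrm{id}$. Conversely:
\begin{enumerate}
\item[(Q)] if $F\colon Z\to Z'$ and $F'\colon Z'\to Z$ are $(\Lambda,C)$-coarsely Lipschitz and $F'F$, $FF'$ are within $C$ of the identity, then $F$ and $F'$ are quasiisometries with constants depending only on $(\Lambda,C)$.
\end{enumerate}
Indeed, $d(z,w)\le d(F'Fz,F'Fw)+2C\le\Lambda\,d(Fz,Fw)+3C$, and $F(Z)$ is $C$-dense; the roles of $F$ and $F'$ are symmetric.

A left-invariant Riemannian metric on a connected Lie group is complete, so its distance is geodesic and proper (closed balls are compact). If a locally compact group $M$ is generated by a compact symmetric neighborhood $V$ of $1$, the \emph{word metric} is $d_V(m,m')=\min\{j:m^{-1}m'\in V^j\}$. Since $V^j$ is compact and contained in the interior of $V^{j+1}$, a subset of $M$ is $d_V$-bounded if and only if it is relatively compact. In particular $V\subset V'^{\,j}$ for any other such $V'$ and some $j$, so any two word metrics are bi-Lipschitz equivalent. We use the Milnor--\v{S}varc lemma in the following form (see \cite[Ch.~4]{CdH}).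

\begin{lemma}\label{lem:MS}
Let $M$ be a locally compact group and $d$ a proper left-invariant metric that induces its topology. If $(M,d)$ is quasiisometric to a geodesic space, then $M$ is compactly generated and the identity map from $(M,d)$ to $M$ with a word metric is a quasiisometry.
\end{lemma}

\begin{proof}
Let $F\colon M\to Z$ be a $(\Lambda,C)$-quasiisometry with $Z$ geodesic, and let $m\in M$. On a geodesic from $F(1)$ to $F(m)$ choose points $z_0=F(1),z_1,\dots,z_j=F(m)$ with consecutive distances at most $1$ and $j\le\Lambda d(1,m)+C+1$. Choose $m_l\in M$ with $d(F(m_l),z_l)\le C$, $m_0=1$ and $m_j=m$. Then $d(m_{l-1},m_l)\le R:=\Lambda(3C+1)$. The closed ball $V$ of radius $R$ about $1$ is a compact symmetric neighborhood of $1$ containing every $m_{l-1}^{-1}m_l$. So $V$ generates $M$, and $d(1,m)/R\le d_V(1,m)\le\Lambda d(1,m)+C+1$.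
\end{proof}

In particular, on a connected Lie group word metrics and left-invariant Riemannian metrics are quasiisometric through the identity map. A connected Lie group has \emph{polynomial growth} if the left Haar measure $\mu(t)$ of a ball of radius $t$ is bounded by a polynomial in $t$; by left invariance, $\mu(t)$ does not depend on the center.

\begin{lemma}\label{lem:growth}
If $M,M'$ are quasiisometric connected Lie groups and $M'$ has polynomial growth, then so does $M$.
\end{lemma}

\begin{proof}
Let $F\colon M\to M'$ be a $(\Lambda,C)$-quasiisometry and $\varepsilon=\Lambda(C+1)$. Let $\Sigma$ be a maximal $\varepsilon$-separated subset of the ball of radius $t$ about $1$ in $M$. The $\varepsilon$-balls centered on $\Sigma$ cover that ball, so $\mu(t)\le|\Sigma|\,\mu(\varepsilon)$. The map $F$ sends $\Sigma$ injectively onto a $1$-separated subset of a ball of radius $\Lambda t+C$. The balls of radius $1/3$ centered on $F(\Sigma)$ are disjoint, so $|\Sigma|\,\mu'(1/3)\le\mu'(\Lambda t+C+1)$.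
\end{proof}

\begin{theorem}[\cite{Gui,Jen}]\label{thm:GJ}
A connected Lie group has polynomial growth if and only if all eigenvalues of $\operatorname{ad}Z$ are purely imaginary for every $Z$ in its Lie algebra.
\end{theorem}

We also use two standard structural facts. First, for a completely solvable group $G$ the exponential map $\exp\colon\mathfrak{g}\to G$ is a diffeomorphism. Second (Montgomery--Zippin), a connected locally compact group has a maximal compact normal subgroup, and the quotient by it is a Lie group.

\subsection{Symmetric spaces and Iwasawa groups}\label{sec:symm}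

A simply connected symmetric space is a Riemannian product $\mathbb{R}^n\times X_c\times X$ with $X_c$ compact and $X$ of noncompact type. The factor $X$ is a Hadamard manifold (complete, simply connected, of nonpositive curvature) with no Euclidean factor, and $X=X_1\times\dots\times X_k$ with $X_i$ irreducible; $k=0$ if $X$ is a point.

Let $x_*\in X$ be the point fixed by $K_X$, and write $S=S_X$. The orbit map $o\colon S\to X$, $s\mapsto sx_*$, is an $S$-equivariant diffeomorphism, and we give $S$ the left-invariant metric $d_S$ for which $o$ is an isometry. The orbit $o(A)$ is a flat: a complete, flat, totally geodesic submanifold. Complete totally geodesic submanifolds of Hadamard manifolds are isometrically embedded, so $o(A)$ with the distance restricted from $X$ is isometric to $\mathbb{R}^r$.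

The subalgebra $\mathfrak{a}$ is abelian and $\mathfrak{n}$ is an ideal of $\mathfrak{s}$. The action of $\operatorname{ad}\mathfrak{a}$ on $\mathfrak{n}$ is diagonalizable; its weights are the positive roots, they span $\mathfrak{a}^*$, and there is $a_0\in\mathfrak{a}$ on which all of them are positive. Thus $\operatorname{ad}a_0$ is diagonalizable on $\mathfrak{s}$, with kernel $\mathfrak{a}$ and with positive eigenvalues on $\mathfrak{n}$. A central element of $\mathfrak{s}$ commutes with $a_0$, so it lies in $\mathfrak{a}$; it commutes with $\mathfrak{n}$, so all positive roots vanish on it; hence it is zero. So \emph{$\mathfrak{s}$ has trivial center}.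

\begin{lemma}\label{lem:reduction}
A completely solvable group $H$ with a symmetric left-invariant metric is isometric to $\mathbb{R}^n\times X$ for some $n$ and $X$.
\end{lemma}

\begin{proof}
$H$ is diffeomorphic to its Lie algebra, so it is a contractible symmetric space $\mathbb{R}^n\times X_c\times X$. The factor $X_c$ is a retract of $H$, hence contractible. A closed manifold of dimension $d>0$ has nonzero homology in degree $d$ with coefficients mod $2$, so $X_c$ is a point.
\end{proof}

\subsection{Hadamard manifolds and boundaries in rank one}\label{sec:hyp}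

Let $Z$ be a Hadamard manifold and $x_0\in Z$. For geodesics $\alpha,\beta$ the function $t\mapsto d(\alpha(t),\beta(t))$ is convex. The boundary $\partial Z$ is the set of geodesic rays modulo bounded distance. Each class contains exactly one ray from $x_0$; this identifies $\partial Z$ with the unit sphere in $T_{x_0}Z$, and the angle $\angle_{x_0}$ is a metric for its compact topology. For $u,v\in(Z\cup\partial Z)\setminus\{x_0\}$, $\angle_{x_0}(u,v)$ denotes the angle between the geodesics from $x_0$ to $u$ and to $v$.
\begin{enumerate}
\item[(H1)] Two rays $\alpha,\beta$ in the same class satisfy $d(\alpha(t),\beta(t))\le d(\alpha(0),\beta(0))$, because a bounded convex function on $[0,\infty)$ is nonincreasing.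
\item[(H2)] If $d(u,v)\le m<d(x_0,u)$, then $\angle_{x_0}(u,v)\le\arcsin\bigl(m/d(x_0,u)\bigr)$, because $\exp_{x_0}^{-1}\colon Z\to T_{x_0}Z$ is $1$-Lipschitz.
\item[(H3)] If $Z$ has no Euclidean factor, an isometry $\gamma$ with $\gamma\approx\mathrm{id}$ is the identity. Indeed, the displacement $d(x,\gamma x)$ is convex and bounded along every geodesic line, hence constant on $Z$; and a nontrivial isometry of constant displacement (a Clifford translation) splits a line off $Z$.
\end{enumerate}
The group $\operatorname{Isom}(Z)$, with the topology of pointwise convergence, is metrizable and acts properly: $\{\gamma:d(\gamma x_0,x_0)\le R\}$ is compact.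

Now let $Z$ be an irreducible symmetric space of noncompact type of rank one. Its dimension is at least $2$ and its curvature is bounded above by a negative constant, so it is Gromov hyperbolic.
\begin{enumerate}
\item[(H4)] Two distinct points $\xi,\eta\in\partial Z$ are the endpoints of a unique geodesic line, and for $\varepsilon>0$ there is $b(\varepsilon)$ such that this line meets the ball of radius $b(\varepsilon)$ about $x_0$ whenever $\angle_{x_0}(\xi,\eta)\ge\varepsilon$.
\item[(H5)] (Morse lemma.) A $(\Lambda,C)$-quasiisometry $F$ of $Z$ induces a homeomorphism $\partial F$ of $\partial Z$, and there is $M=M(\Lambda,C)$ such that $F$ maps the ray from $x$ to $\xi$ into the $M$-neighborhood of the ray from $F(x)$ to $\partial F(\xi)$, and the line with endpoints $\xi,\eta$ into the $M$-neighborhood of the line with endpoints $\partial F(\xi),\partial F(\eta)$. Moreover $\partial(FF')=\partial F\,\partial F'$, and $\partial F=\partial F'$ if $F\approx F'$.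
\end{enumerate}
With the topology of uniform convergence, $\operatorname{Homeo}(\partial Z)$ is a metrizable topological group.

\subsection{Nilpotent groups}\label{sec:nilp}

Let $\mathfrak{h}$ be a nilpotent Lie algebra with lower central series $C^1=\mathfrak{h}$, $C^{j+1}=[\mathfrak{h},C^j]$; it has \emph{class at most $c$} if $C^{c+1}=0$. Since $[C^i,C^j]\subset C^{i+j}$, the space $\operatorname{gr}\mathfrak{h}=\bigoplus_j\operatorname{gr}_j$ with $\operatorname{gr}_j=C^j/C^{j+1}$ is a graded Lie algebra.

\begin{theorem}[\cite{Pan89}]\label{thm:Pansu}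
Quasiisometric simply connected nilpotent Lie groups have isomorphic associated graded Lie algebras.
\end{theorem}

\begin{lemma}\label{lem:class2}
Let $H,H'$ be quasiisometric simply connected nilpotent Lie groups. If $H$ has class at most $2$, then $H'\cong H$.
\end{lemma}

\begin{proof}
For any nilpotent $\mathfrak{h}$ we have $[\operatorname{gr}_1,\operatorname{gr}_i]=\operatorname{gr}_{i+1}$, because $C^{i+1}=[\mathfrak{h},C^i]$. By induction the $j$-th term of the lower central series of $\operatorname{gr}\mathfrak{h}$ is $\bigoplus_{i\ge j}\operatorname{gr}_i$. It vanishes if and only if $C^j=C^{j+1}=\cdots$, that is, $C^j=0$ by nilpotency. So $\mathfrak{h}$ and $\operatorname{gr}\mathfrak{h}$ have the same class. If the class is at most $2$, choose a complement $U$ of $C^2$ in $\mathfrak{h}$. Since $C^2$ is central, $[u+c,u'+c']=[u,u']$ for $u,u'\in U$ and $c,c'\in C^2$, so the evident linear map $U\oplus C^2\to\operatorname{gr}_1\oplus\operatorname{gr}_2$ is an isomorphism $\mathfrak{h}\cong\operatorname{gr}\mathfrak{h}$. For the Lie algebras of $H,H'$, Theorem~\ref{thm:Pansu} gives $\operatorname{gr}\mathfrak{h}'\cong\operatorname{gr}\mathfrak{h}$;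 so $\mathfrak{h}'$ has class at most $2$ and $\mathfrak{h}'\cong\operatorname{gr}\mathfrak{h}'\cong\operatorname{gr}\mathfrak{h}\cong\mathfrak{h}$.
\end{proof}

\subsection{Two rigidity theorems}

Let $P$ be a simply connected nilpotent Lie group with a left-invariant Riemannian metric, let $Y=P\times X_1\times\dots\times X_k$ with the Riemannian product metric, and let $p_P,p_X,p_i$ be the projections of $Y$ to $P$, $X$, $X_i$.

\begin{theorem}[{\cite[Theorem B]{KKL}}]\label{thm:KKL}
For all $(\Lambda,C)$ there is $D$ such that for every $(\Lambda,C)$-quasiisometry $T$ of $Y$ there are a permutation $s$ of $\{1,\dots,k\}$ and quasiisometries $T^i\colon X_i\to X_{s(i)}$ with $d\bigl(p_{s(i)}T(y),T^ip_i(y)\bigr)\le D$ for all $y\in Y$ and all $i$.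
\end{theorem}

The theorem of \cite{KKL} applies to $Y$ because the asymptotic cones of $P$ are homeomorphic to $\mathbb{R}^{\dim P}$ by \cite{Pan83}, and irreducible symmetric spaces of noncompact type are of coarse type I or II. For $P=\mathbb{R}^n$, the only case needed for Theorem~\ref{thm:A}, the statement is also \cite[Theorem 1.1.2]{KL}.

\begin{theorem}[{\cite[Theorem 1.1.3]{KL}}]\label{thm:KL}
If $X_i$ has rank at least $2$, then for all $(\Lambda,C)$ there is $D'$ such that every $(\Lambda,C)$-quasiisometry of $X_i$ is within $D'$ of a homothety.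
\end{theorem}

A self-homothety of $X_i$ is an isometry, since it must preserve the supremum of the absolute value of the sectional curvature, a number in $(0,\infty)$.

\section{Quasi-actions on the factors}\label{sec:qa}

In Sections~\ref{sec:qa}--\ref{sec:alg}, $G$ is a completely solvable group with a left-invariant Riemannian distance $d_G$, and $\varphi\colon G\to Y=P\times X$ is a quasiisometry with quasi-inverse $\bar\varphi$. Put $\pi=p_X\varphi$ and $\pi_i=p_i\varphi$. As the projections are $1$-Lipschitz and onto, there are $\Lambda_0,C_0$ such that $\pi$ and the $\pi_i$ are $(\Lambda_0,C_0)$-coarsely Lipschitz with $C_0$-dense image. If $X$ is a point, Sections~\ref{sec:qa}--\ref{sec:f} are void, and Proposition~\ref{prop:f} holds with the trivial homomorphism; so until then we assume $k\ge1$.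

Let $\ell_g$ be left multiplication by $g$, an isometry of $G$, and $T_g=\varphi\ell_g\bar\varphi$. The $T_g$ are quasiisometries of $Y$ with uniform constants, and $\bar\varphi\varphi\approx\mathrm{id}$, $\varphi\bar\varphi\approx\mathrm{id}$ give
\[
T_gT_h\approx T_{gh},\qquad T_g\varphi\approx\varphi\ell_g,\qquad T_1\approx\mathrm{id}.
\]
Theorem~\ref{thm:KKL} provides permutations $s_g$ and quasiisometries $T^i_g\colon X_i\to X_{s_g(i)}$ with $p_{s_g(i)}T_g\approx T_g^ip_i$, uniformly in $g$. Two points need attention: the factors might be permuted, and the theorem as stated does not bound the constants of the $T^i_g$.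

\begin{proposition}\label{prop:qa}
We have $s_g=\mathrm{id}$ for all $g\in G$. There are constants $\Lambda_1,C_1,D_1$ such that every $T^i_g$ is a $(\Lambda_1,C_1)$-quasiisometry of $X_i$ and
\begin{equation}\label{eq:equiv}
d\bigl(\pi_i(gh),\,T^i_g\pi_i(h)\bigr)\le D_1\qquad(g,h\in G).
\end{equation}
Moreover $T^i_{gh}\approx T^i_gT^i_h$.
\end{proposition}

\begin{proof}
\emph{Uniqueness of the permutation.} Let $F\colon X_i\to X_l$ and $F'\colon X_{i'}\to X_l$ be quasiisometries with $Fp_i\approx F'p_{i'}$. If $i\ne i'$, let $p_i(y)$ range over $X_i$ while $p_{i'}(y)$ stays fixed: then $F$ has bounded image, which is impossible since $X_i$ is unbounded. So $i=i'$.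

\emph{The permutations are trivial.} Fix $g,h,i$, and put $j=s_h(i)$, $l=s_g(j)$. Then
\[
p_lT_{gh}\approx p_lT_gT_h\approx T^j_gp_jT_h\approx T^j_gT^i_hp_i .
\]
Also $p_lT_{gh}\approx T^{i'}_{gh}p_{i'}$ where $s_{gh}(i')=l$. By uniqueness $i'=i$, so $s_{gh}=s_gs_h$. Every $g\in G$ has the form $\exp Z=\exp(Z/k!)^{k!}$, and the $k!$-th power of a permutation of $k$ letters is trivial. Hence $s_g=\mathrm{id}$.

\emph{Uniform constants.} Let the $T_g$ be $(\Lambda,C)$-quasiisometries, and let $D$ be as in Theorem~\ref{thm:KKL}. Given $x,x'\in X_i$, choose $y,y'\in Y$ that differ only in the $i$-th coordinate, with $p_i(y)=x$ and $p_i(y')=x'$. Then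
\[
d(T^i_gx,T^i_gx')\le d(T_gy,T_gy')+2D\le\Lambda\,d(x,x')+C+2D,
\]
so the $T^i_g$ are uniformly coarsely Lipschitz. Therefore, uniformly in $g$,
\[
T^i_gT^i_{g^{-1}}p_i\approx T^i_gp_iT_{g^{-1}}\approx p_iT_gT_{g^{-1}}\approx p_i .
\]
Since $p_i$ is onto, $T^i_gT^i_{g^{-1}}\approx\mathrm{id}$; the same holds with $g$ and $g^{-1}$ exchanged, and (Q) gives $(\Lambda_1,C_1)$.

Next, $\pi_i\ell_g=p_i\varphi\ell_g\approx p_iT_g\varphi\approx T^i_g\pi_i$, which is \eqref{eq:equiv}. Applying it three times, $T^i_{gh}\pi_i\approx\pi_i\ell_g\ell_h\approx T^i_g\pi_i\ell_h\approx T^i_gT^i_h\pi_i$. So $T^i_{gh}$ and $T^i_gT^i_h$ are uniformly close on the $C_0$-dense set $\pi_i(G)$, and, being uniformly coarsely Lipschitz, on all of $X_i$.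
\end{proof}

The pseudo-distance $d_X(\pi(g),\pi(h))$ on $G$ is coarsely left-invariant, in the following sense. Put
\[
E_R=\{g\in G:d_X(\pi(g),\pi(1))\le R\},\qquad \alpha(t)=k\Lambda_1(t+C_1+2D_1).
\]
By \eqref{eq:equiv}, $\pi_i(g)$ and $\pi_i(h)$ are within $D_1$ of $T^i_g\pi_i(1)$ and $T^i_g\pi_i(g^{-1}h)$. Using the two inequalities for the quasiisometry $T^i_g$ and $\max_id_{X_i}\le d_X\le\sum_id_{X_i}$, we get
\begin{equation}\label{eq:inv}
\begin{aligned}
d_X(\pi(g),\pi(h))\le t&\ \Longrightarrow\ g^{-1}h\in E_{\alpha(t)},\\
g^{-1}h\in E_t&\ \Longrightarrow\ d_X(\pi(g),\pi(h))\le\alpha(t).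
\end{aligned}
\end{equation}

\section{A locally compact group quasiisometric to $X$}\label{sec:L}

Theorem~\ref{thm:known} is a statement about groups, so the quasi-actions must be replaced by homomorphisms. In higher rank, Theorem~\ref{thm:KL} replaces $T^i_g$ by an isometry. In rank one this is not possible in general: if $\beta(u)=u$ for $u\le0$ and $\beta(u)=2u$ for $u\ge0$, then $u+iv\mapsto\beta(u)+iv$ is a bi-Lipschitz map of $\mathbb{H}^2$ whose boundary map $\beta$ is not a M\"obius transformation. There we use the action on the boundary instead.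
\begin{itemize}
\item If $X_i$ has rank one, let $\mathcal{H}_i=\operatorname{Homeo}(\partial X_i)$ and $\rho_i(g)=\partial T^i_g$. By (H5) and Proposition~\ref{prop:qa}, $\rho_i$ is a homomorphism.
\item If $X_i$ has rank at least $2$, let $\mathcal{H}_i=\operatorname{Isom}(X_i)$ and let $\rho_i(g)$ be an isometry within $D'=D'(\Lambda_1,C_1)$ of $T^i_g$. Then $\rho_i(gh)\approx T^i_gT^i_h\approx\rho_i(g)\rho_i(h)$, so $\rho_i$ is a homomorphism by (H3).
\end{itemize}
Put $\mathcal{H}=\prod_i\mathcal{H}_i$, a metrizable topological group, and $\rho=(\rho_i)\colon G\to\mathcal{H}$. One might hope that $G/\ker\rho$ is quasiisometric to $X$. The arguments of this section do not use the condition on eigenvalues, and without it the hope is false.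

\begin{example}\label{ex:torus}
The affine map $\zeta\mapsto a\zeta+w$ of $\mathbb{C}$ acts on $\mathbb{H}^3=\mathbb{C}\times(0,\infty)$ by the isometry $(\zeta,v)\mapsto(a\zeta+w,|a|v)$. Let $\vartheta$ be irrational and $G=\mathbb{R}^3\ltimes\mathbb{C}^2$, with $(s,t_1,t_2)$ acting on $\mathbb{C}^2$ by $(e^{t_1+is},e^{t_2+i\vartheta s})$. This group, which is not completely solvable, acts simply transitively and isometrically on $\mathbb{R}\times\mathbb{H}^3\times\mathbb{H}^3$, by translation by $s$ on $\mathbb{R}$ and by the two affine maps on the other factors. With $\varphi$ the orbit map of $(0,(0,1),(0,1))$, $\rho(g)$ is the pair of affine maps. It is injective, because $e^{is}=e^{i\vartheta s}=1$ forces $s=0$. Yet $E_0$ contains the unbounded line $\{t_1=t_2=0,\ w=0\}$, whose image is dense in the torus of pairs of rotations.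
\end{example}

The remedy is to take the closure of $\rho(G)$, in which such a line becomes relatively compact. To control the closure in rank one we need a compactness statement for quasiisometries.

\begin{lemma}\label{lem:AA}
Let $X_i$ have rank one, $x_0\in X_i$, and let $F_j$ be $(\Lambda_1,C_1)$-quasiisometries of $X_i$ with $d(F_j(x_0),x_0)\le R$ for all $j$. Put $c_1=\Lambda_1+C_1$. After passing to a subsequence there is a quasiisometry $F$ of $X_i$ such that $\limsup_jd(F_j(x),F(x))\le c_1$ for all $x$, and $\partial F_j\to\partial F$ uniformly.
\end{lemma}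

\begin{proof}
Let $\Sigma\subset X_i$ be a maximal $1$-separated subset. It is $1$-dense, meets every ball in a finite set, and is countable. For $\sigma\in\Sigma$ the sequence $F_j(\sigma)$ is bounded, so by a diagonal argument we may assume that $F_j(\sigma)$ converges to a point $F(\sigma)$ for every $\sigma$. For $x\notin\Sigma$ choose $\sigma_x\in\Sigma$ with $d(x,\sigma_x)\le1$ and set $F(x)=F(\sigma_x)$. The quasiisometry inequalities pass to the limit on $\Sigma$, so $F$ is a quasiisometric embedding, and $d(F_j(x),F(x))\le\Lambda_1+C_1+d(F_j(\sigma_x),F(\sigma_x))$ gives the bound on the upper limit.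

Let $y\in X_i$. For each $j$ there is $\sigma_j\in\Sigma$ with $d(F_j(\sigma_j),y)\le\Lambda_1+2C_1$. The lower inequality for $F_j$ and the bound $R$ show that $d(\sigma_j,x_0)$ is bounded, so some value $\sigma$ occurs infinitely often, and $d(F(\sigma),y)\le\Lambda_1+2C_1$. Thus $F$ is a quasiisometry.

Let $\xi_j\to\xi$ in $\partial X_i$, along the sequence or any subsequence of it. We claim that $\eta_j:=\partial F_j(\xi_j)$ tends to $\eta:=\partial F(\xi)$. Let $r_j,r$ be the rays from $x_0$ to $\xi_j,\xi$; then $r_j(t)\to r(t)$ for each $t$. By (H5) and (H1) there is $M'$, independent of $j$ and $t$, such that $F_j(r_j(t))$ is within $M'$ of a point $u_j$ of the ray from $x_0$ to $\eta_j$, and $F(r(t))$ is within $M'$ of a point $u$ of the ray from $x_0$ to $\eta$. For fixed $t$ and large $j$,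
\[
d\bigl(F_j(r_j(t)),F(r(t))\bigr)\le\Lambda_1d(r_j(t),r(t))+C_1+d\bigl(F_j(r(t)),F(r(t))\bigr)\le C_1+c_1+1 .
\]
So $d(u,u_j)\le m:=2M'+C_1+c_1+1$, while $d(x_0,u)\ge d(x_0,F(r(t)))-M'$, which tends to $\infty$ with $t$. By (H2), $\limsup_j\angle_{x_0}(\eta,\eta_j)\le\arcsin(m/d(x_0,u))$ for every large $t$, and the claim follows.

If the convergence were not uniform, there would be $\varepsilon>0$ and, along a subsequence, points $\xi_j$ with $\angle_{x_0}(\partial F_j(\xi_j),\partial F(\xi_j))\ge\varepsilon$. By compactness we may assume $\xi_j\to\xi$. Then both $\partial F_j(\xi_j)$ and $\partial F(\xi_j)$ tend to $\partial F(\xi)$, a contradiction.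
\end{proof}

The next lemma says that $\rho$ forgets exactly what $\pi$ forgets: a subset of $G$ has relatively compact image under $\rho$ if and only if it has bounded image under $\pi$.

\begin{lemma}\label{lem:rho}
\begin{enumerate}
\item[(i)] For every $R$, the set $\rho(E_R)$ has compact closure in $\mathcal{H}$.
\item[(ii)] The homomorphism $\rho$ is continuous.
\item[(iii)] If $B\subset\mathcal{H}$ is compact, then $\rho^{-1}(B)\subset E_R$ for some $R$.
\end{enumerate}
\end{lemma}

\begin{proof}
All three statements reduce to the corresponding ones for each $\rho_i$ and $\pi_i$. Fix $i$ and put $x_0=\pi_i(1)$. By \eqref{eq:equiv} with $h=1$,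
\begin{equation}\label{eq:base}
d(T^i_g(x_0),\pi_i(g))\le D_1 .
\end{equation}

(i) For $g\in E_R$ we have $d(T^i_g(x_0),x_0)\le R+D_1$. In rank one, Lemma~\ref{lem:AA} shows that every sequence in $\rho_i(E_R)$ has a subsequence converging in $\mathcal{H}_i$, which is metrizable. In higher rank, $d(\rho_i(g)x_0,x_0)\le R+D_1+D'$, and $\operatorname{Isom}(X_i)$ acts properly.

(ii) It suffices to show that $\rho_i(g_j)\to1$ when $g_j\to1$. For large $j$ we have $g_j\in E_{C_0+1}$, so by (i) it is enough to show that $\gamma=1$ whenever $\rho_i(g_j)\to\gamma$ along a subsequence. Fix $h\in G$. Then $d_G(g_jh,h)=d_G(h^{-1}g_jh,1)\to0$, so by \eqref{eq:equiv}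
\[
\limsup_j d\bigl(T^i_{g_j}\pi_i(h),\pi_i(h)\bigr)\le D_1+C_0 .
\]
The speed of convergence depends on $h$, but the bound does not. In rank one, pass to a further subsequence as in Lemma~\ref{lem:AA}, with limit $F$; then $\gamma=\partial F$ and $d(F(x),x)\le c_1+D_1+C_0$ on the $C_0$-dense set $\pi_i(G)$. Hence $F\approx\mathrm{id}$ and $\gamma=1$ by (H5). In higher rank, $d(\gamma x,x)\le D'+D_1+C_0$ on $\pi_i(G)$, so $\gamma\approx\mathrm{id}$ and $\gamma=1$ by (H3).

(iii) Suppose that $\rho_i(g_j)$ lies in a compact set and $d(\pi_i(g_j),x_0)\to\infty$. We may assume $\rho_i(g_j)\to\gamma\in\mathcal{H}_i$. Put $z_j=T^i_{g_j}(x_0)$; by \eqref{eq:base}, $d(z_j,x_0)\to\infty$. In higher rank $z_j$ is within $D'$ of $\rho_i(g_j)x_0\to\gamma x_0$, a contradiction.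

In rank one, we may assume that the direction of $z_j$ at $x_0$ converges, to that of $\zeta\in\partial X_i$. Let $\xi,\xi'$ be the endpoints of a geodesic line through $x_0$, and $\xi_j=\rho_i(g_j)\xi$, $\xi'_j=\rho_i(g_j)\xi'$. By (H5), $z_j$ is within $M$ of a point $w_j$ of the line $\lambda_j$ with endpoints $\xi_j,\xi_j'$. Since $\xi_j\to\gamma\xi$, $\xi_j'\to\gamma\xi'$ and $\gamma\xi\ne\gamma\xi'$, (H4) gives $b$ and points $y_j\in\lambda_j$ with $d(y_j,x_0)\le b$. The point $w_j$ lies on the ray from $y_j$ to $\xi_j$ or on the ray from $y_j$ to $\xi_j'$; suppose the first case occurs infinitely often. By (H1), for such $j$ the point $z_j$ is within $M+b$ of the ray from $x_0$ to $\xi_j$, so $\angle_{x_0}(z_j,\xi_j)\to0$ by (H2), and $\zeta=\gamma\xi$. In the other case $\zeta=\gamma\xi'$. Thus $\gamma^{-1}\zeta$ is an endpoint of every geodesic line through $x_0$. As $\dim X_i\ge2$, there are two such lines with four distinct endpoints, a contradiction.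
\end{proof}

\begin{proposition}\label{prop:L}
The closure $L$ of $\rho(G)$ in $\mathcal{H}$ is a connected locally compact group, and there is a quasiisometry $\theta\colon L\to X$, for a word metric on $L$, with $\theta\rho\approx\pi$.
\end{proposition}

\begin{proof}
$L$ is connected as the closure of the connected set $\rho(G)$. There are an open neighborhood $U$ of $1$ in $\mathcal{H}$ and $R_0$ with $\rho^{-1}(U)\subset E_{R_0}$: otherwise, $\mathcal{H}$ being metrizable, there would be $g_j$ with $\rho(g_j)\to1$ and $g_j\notin E_j$, contradicting Lemma~\ref{lem:rho}(iii) for the compact set $\{1\}\cup\{\rho(g_j):j\ge1\}$. Since $U$ is open and $\rho(G)$ is dense in $L$, we have $L\cap U\subset\overline{\rho(G)\cap U}\subset\overline{\rho(E_{R_0})}$, which is compact by Lemma~\ref{lem:rho}(i). So $L$ is locally compact.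

Being connected, $L$ is generated by a compact symmetric neighborhood $V$ of $1$; let $d_L=d_V$. There is an increasing function $\omega$ such that, for $g,h\in G$,
\begin{equation}\label{eq:coarse}
\begin{aligned}
d_X(\pi(g),\pi(h))\le t&\ \Longrightarrow\ d_L(\rho(g),\rho(h))\le\omega(t),\\
d_L(\rho(g),\rho(h))\le t&\ \Longrightarrow\ d_X(\pi(g),\pi(h))\le\omega(t).
\end{aligned}
\end{equation}
For the first line, $g^{-1}h\in E_{\alpha(t)}$ by \eqref{eq:inv}, and $\rho(E_{\alpha(t)})$ is relatively compact, hence $d_L$-bounded. For the second, $\rho(g^{-1}h)$ lies in the compact set $V^{\lfloor t\rfloor}$, so $g^{-1}h\in E_R$ with $R$ depending only on $t$ by Lemma~\ref{lem:rho}(iii), and \eqref{eq:inv} applies.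

For $\lambda\in L$ choose $g_\lambda\in G$ with $\rho(g_\lambda)\in\lambda V$, which is possible by density, and set $\theta(\lambda)=\pi(g_\lambda)$. For $x\in X$ choose $h_x\in G$ with $d_X(\pi(h_x),x)\le C_0$, and set $\bar\theta(x)=\rho(h_x)$. If $\lambda=\rho(g)$, then $d_L(\rho(g_\lambda),\rho(g))\le1$, so $d_X(\theta\rho(g),\pi(g))\le\omega(1)$. This gives $\theta\rho\approx\pi$ and $d_X(\theta\bar\theta(x),x)\le\omega(1)+C_0$. If $x=\theta(\lambda)$, then $d_X(\pi(h_x),\pi(g_\lambda))\le C_0$, so $d_L(\bar\theta\theta(\lambda),\lambda)\le\omega(C_0)+1$.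

The function $\omega$ need not be affine; linear bounds come from subdividing paths. If $d_L(\lambda,\mu)\le1$, then $d_L(\rho(g_\lambda),\rho(g_\mu))\le3$ and $d_X(\theta(\lambda),\theta(\mu))\le\omega(3)$. Points at $d_L$-distance $j$ are joined by a chain of $j$ steps of length $1$, so $\theta$ is $\omega(3)$-Lipschitz. If $d_X(x,x')\le1$, then $d_L(\bar\theta(x),\bar\theta(x'))\le\omega(2C_0+1)$; subdividing geodesics of $X$ gives $d_L(\bar\theta(x),\bar\theta(x'))\le\omega(2C_0+1)(d_X(x,x')+1)$ in general. By (Q), $\theta$ is a quasiisometry.
\end{proof}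

\section{A surjection onto the Iwasawa group}\label{sec:f}

The group $L$ need not be a Lie group, and compact normal subgroups are invisible on the large scale. So let $W$ be the maximal compact normal subgroup of $L$, let $q\colon L\to Q=L/W$ be the quotient map onto a connected Lie group, and let $f=q\rho\colon G\to Q$. The homomorphism $f$ is continuous, hence smooth, and has dense image. The group $Q$ has no nontrivial compact normal subgroup, since the preimage of one in $L$ is compact, normal and contains $W$.

\begin{lemma}\label{lem:Q}
The group $Q$ is completely solvable, and $f$ is surjective.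
\end{lemma}

\begin{proof}
Let $\mathfrak{m}=f_*\mathfrak{g}\subset\mathfrak{q}$.

\emph{The Lie algebra.} Since $\operatorname{Ad}(f(g))f_*Z=f_*\operatorname{Ad}(g)Z$, the stabilizer of $\mathfrak{m}$ under $\operatorname{Ad}_Q$ contains $f(G)$. It is closed, so it is $Q$, and $\mathfrak{m}$ is an ideal. Let $g=\exp Z\in G$, so that $\operatorname{Ad}(f(g))=e^{\operatorname{ad}f_*Z}$. The operator $\operatorname{ad}f_*Z$ maps $\mathfrak{q}$ into $\mathfrak{m}$, so it induces zero on $\mathfrak{q}/\mathfrak{m}$; on $\mathfrak{m}\cong\mathfrak{g}/\ker f_*$ it is induced by $\operatorname{ad}Z$, so its eigenvalues are real. Hence $\operatorname{Ad}(f(g))$ acts trivially on $\mathfrak{q}/\mathfrak{m}$ and has only positive eigenvalues.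

By density, $\operatorname{Ad}(x)$ acts trivially on $\mathfrak{q}/\mathfrak{m}$ for every $x\in Q$. So $[\mathfrak{q},\mathfrak{q}]\subset\mathfrak{m}$, and $\mathfrak{q}$ is solvable because $\mathfrak{m}$ is a quotient of $\mathfrak{g}$. The operators with all eigenvalues in $[0,\infty)$ form a closed set, so the eigenvalues of $\operatorname{Ad}(x)$ lie in $[0,\infty)$, and in $(0,\infty)$ by invertibility. If $\mu$ is an eigenvalue of $\operatorname{ad}Z'$ with $Z'\in\mathfrak{q}$, then $e^{t\mu}$ is an eigenvalue of $\operatorname{Ad}(\exp tZ')$, so $e^{t\mu}>0$ for all real $t$, and $\mu\in\mathbb{R}$. Thus the universal cover $\widetilde{Q}$ is completely solvable, and $\exp\colon\mathfrak{q}\to\widetilde{Q}$ is a diffeomorphism.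

\emph{Simple connectedness.} If $\exp Z'$ is central in $\widetilde{Q}$, then $e^{\operatorname{ad}Z'}=1$. The eigenvalues $\mu$ of $\operatorname{ad}Z'$ are real with $e^\mu=1$, so $\operatorname{ad}Z'$ is nilpotent, and $\operatorname{ad}Z'=\log e^{\operatorname{ad}Z'}=0$. So $\exp$ is an isomorphism from the vector group $\mathfrak{z}(\mathfrak{q})$, the center of $\mathfrak{q}$, onto the center of $\widetilde{Q}$. The kernel $\Delta$ of $\widetilde{Q}\to Q$ is a discrete central subgroup, hence a lattice in its linear span $V_\Delta$. The image of $V_\Delta$ in $Q$ is the torus $V_\Delta/\Delta$, a compact central subgroup, so it is trivial. Hence $V_\Delta=0$ and $Q=\widetilde{Q}$.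

\emph{Surjectivity.} We have $f(G)=f(\exp\mathfrak{g})=\exp\mathfrak{m}$, which is closed in $Q$ because $\exp\colon\mathfrak{q}\to Q$ is a homeomorphism. Being dense, $f(G)$ equals $Q$.
\end{proof}

\begin{remark}
This is the first place where the eigenvalues of $\operatorname{ad}$ matter. In Example~\ref{ex:torus}, $L$ is the square of the group $\mathbb{C}^*\ltimes\mathbb{C}$ of affine maps. A compact normal subgroup of $L$ meets the normal subgroup $\mathbb{C}^2$ of translations trivially, hence centralizes it, hence is contained in it. So $W=1$, the group $Q=L$ contains a torus, and $f$ is not surjective.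
\end{remark}

\begin{proposition}\label{prop:f}
There are a surjective homomorphism of Lie groups $f\colon G\to S$ and a quasiisometry $\psi\colon S\to X$ with $\psi f\approx\pi$.
\end{proposition}

\begin{proof}
Give $Q$ the word metric for $q(V)$. If $q(\lambda^{-1}\mu)\in q(V)^j$, then $\lambda^{-1}\mu\in V^jW$, so
\[
d_{q(V)}(q\lambda,q\mu)\le d_L(\lambda,\mu)\le d_{q(V)}(q\lambda,q\mu)+\operatorname{diam}W ,
\]
and $q$ is a quasiisometry. With $\bar q$ a quasi-inverse, $\psi=\theta\bar q\colon Q\to X$ is a quasiisometry, also for a Riemannian metric on $Q$ by Lemma~\ref{lem:MS}, and $\psi f=\theta\bar qq\rho\approx\theta\rho\approx\pi$. Now $Q$ and $S$ are completely solvable, both are quasiisometric to $X$, and $S$ has a symmetric left-invariant metric with no Euclidean factor. By Theorem~\ref{thm:known}, $Q\cong S$. An isomorphism is bi-Lipschitz for left-invariant Riemannian metrics, so we may transport $f$ and $\psi$ along it.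
\end{proof}

\section{The kernel and the preimage of $A$}\label{sec:K}

Theorem~\ref{thm:known} gives an abstract isomorphism, so nothing relates $\psi$ to the orbit map $o$. We correct $\varphi$ to make them agree. Let $\bar\psi\colon X\to S$ be a quasi-inverse of $\psi$ and
\[
\Phi=(\mathrm{id}_P\times o\bar\psi)\circ\varphi\colon G\to P\times X .
\]
This is a quasiisometry, and $p_X\Phi=o\bar\psi\pi\approx o\bar\psi\psi f\approx of$. Fix $c$ such that $d_X(p_X\Phi(g),of(g))\le c$ for all $g$ and $\Phi(G)$ is $c$-dense. Thus $f$ is a coarse model of the projection $P\times X\to X$, and preimages correspond.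

\begin{lemma}\label{lem:preimage}
For every closed subgroup $B\subset S$, the space $(f^{-1}(B),d_G)$ is quasiisometric to $P\times o(B)$ with the distance restricted from $P\times X$.
\end{lemma}

\begin{proof}
For $h\in f^{-1}(B)$ put $\Phi_B(h)=(p_P\Phi(h),of(h))\in P\times o(B)$. It is within $c$ of $\Phi(h)$, so $\Phi_B$ is a quasiisometric embedding. To see that its image is coarsely dense, note that the surjective homomorphism $f$ is open. The images of the open balls about $1$ in $G$ form an increasing open cover of $S$, so the compact ball of radius $2c$ about $1$ in $S$ lies in the image of the ball of some radius $m$.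

Let $(z,o(b))\in P\times o(B)$, and choose $h\in G$ with $\Phi(h)$ within $c$ of it. Then $d_S(f(h),b)=d_X(of(h),o(b))\le2c$, so $b^{-1}f(h)=f(u)$ for some $u$ with $d_G(1,u)\le m$. The element $h'=hu^{-1}$ satisfies $f(h')=f(h)f(h)^{-1}b=b$ and $d_G(h',h)=d_G(u^{-1},1)\le m$. Hence $\Phi_B(h')=(p_P\Phi(h'),o(b))$, and $d_P(p_P\Phi(h'),z)\le\Lambda m+C+c$ if $\Phi$ is a $(\Lambda,C)$-quasiisometry.
\end{proof}

Lemma~\ref{lem:preimage} concerns the metric $d_G$ of the ambient group, whereas Theorems~\ref{thm:GJ} and~\ref{thm:Pansu} concern a group with its own metric. Lemma~\ref{lem:MS} bridges the two when $o(B)$ is a geodesic space. This holds for $B=\{1\}$ and $B=A$. It fails for $B=N$: in $\mathbb{H}^2$ the distance from $i$ to $i+u$ is $2\operatorname{arsinh}(|u|/2)$, which is not comparable with $|u|$.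

Put $K=\ker f$, $G_0=f^{-1}(A)$, $\mathfrak{k}=\ker f_*$ and $\mathfrak{g}_0=f_*^{-1}(\mathfrak{a})$.

\begin{proposition}\label{prop:K}
The groups $K$ and $G_0$ are simply connected nilpotent Lie groups with Lie algebras $\mathfrak{k}$ and $\mathfrak{g}_0$. With their own left-invariant Riemannian metrics they are quasiisometric to $P$ and $P\times\mathbb{R}^r$.
\end{proposition}

\begin{proof}
For $Z\in\mathfrak{g}$ we have $f(\exp Z)=\exp f_*Z$. Since $A=\exp\mathfrak{a}$ and $\exp\colon\mathfrak{s}\to S$ is injective, $\exp Z\in G_0$ if and only if $f_*Z\in\mathfrak{a}$, and $\exp Z\in K$ if and only if $f_*Z=0$. As $\exp\colon\mathfrak{g}\to G$ is a diffeomorphism, the closed subgroups $G_0=\exp\mathfrak{g}_0$ and $K=\exp\mathfrak{k}$ are homeomorphic to vector spaces, hence simply connected, with the stated Lie algebras.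

By Lemma~\ref{lem:preimage}, $(K,d_G)$ is quasiisometric to $P$, and $(G_0,d_G)$ to $P\times o(A)$, which is isometric to the Lie group $P\times\mathbb{R}^r$ with a left-invariant Riemannian metric. Both targets are geodesic. The restriction of $d_G$ to a closed subgroup is proper, left-invariant and induces the topology. So Lemma~\ref{lem:MS}, applied once to $d_G$ and once to a Riemannian metric of the subgroup, shows that the two metrics are quasiisometric.

The nilpotent group $P\times\mathbb{R}^r$ has polynomial growth by Theorem~\ref{thm:GJ}, hence so does $G_0$ by Lemma~\ref{lem:growth}. By Theorem~\ref{thm:GJ} again, for $Z\in\mathfrak{g}_0$ the eigenvalues of $\operatorname{ad}Z$ on $\mathfrak{g}_0$ are purely imaginary. They are also eigenvalues of $\operatorname{ad}Z$ on $\mathfrak{g}$, hence real. So they vanish, and $\mathfrak{g}_0$ is nilpotent by Engel's theorem; so is its subalgebra $\mathfrak{k}$.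
\end{proof}

The last step is the second place where real eigenvalues are needed: for the group $\widetilde{E}$ of the introduction, with $X$ a point, $G_0=\widetilde{E}$ has polynomial growth and is not nilpotent.

\section{The structure of the Lie algebra}\label{sec:alg}

It remains to reconstruct $\mathfrak{g}$ from the extension $0\to\mathfrak{k}\to\mathfrak{g}\to\mathfrak{s}\to0$ and the nilpotency of $\mathfrak{g}_0$. As in Section~\ref{sec:example}, we lift $\mathfrak{n}$ to $\mathfrak{g}$ by using eigenvalues to separate it from $\mathfrak{k}$.

Choose $x\in\mathfrak{g}$ with $f_*x=a_0$; then $x\in\mathfrak{g}_0$. The eigenvalues of $\operatorname{ad}x$ are real, so $\mathfrak{g}$ is the direct sum of the generalized eigenspaces $\mathfrak{g}^\lambda$, $\lambda\in\mathbb{R}$, and $[\mathfrak{g}^\lambda,\mathfrak{g}^\mu]\subset\mathfrak{g}^{\lambda+\mu}$ because $\operatorname{ad}x$ is a derivation. The operator $\operatorname{ad}x$ preserves $\mathfrak{g}_0$ and is nilpotent there, so $\mathfrak{g}_0\subset\mathfrak{g}^0$. On $\mathfrak{g}/\mathfrak{g}_0\cong\mathfrak{s}/\mathfrak{a}\cong\mathfrak{n}$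 it acts as $\operatorname{ad}a_0$, with positive eigenvalues. So the eigenvalue $0$ has multiplicity $\dim\mathfrak{g}_0$, whence $\mathfrak{g}^0=\mathfrak{g}_0$, and all other eigenvalues are positive. Put $\mathfrak{g}_+=\bigoplus_{\lambda>0}\mathfrak{g}^\lambda$. Then $\mathfrak{g}=\mathfrak{g}_0\oplus\mathfrak{g}_+$, and $\mathfrak{g}_+$ is an ideal since $\lambda+\mu>0$ for $\lambda\ge0$, $\mu>0$.

The map $f_*$ intertwines $\operatorname{ad}x$ and $\operatorname{ad}a_0$, so it maps $\mathfrak{g}_+$ into the sum of the positive eigenspaces of $\operatorname{ad}a_0$, which is $\mathfrak{n}$. It is injective on $\mathfrak{g}_+$ because $\mathfrak{k}\subset\mathfrak{g}_0$, and $\dim\mathfrak{g}_+=\dim\mathfrak{g}/\mathfrak{g}_0=\dim\mathfrak{n}$. So $f_*$ restricts to an isomorphism $\mathfrak{g}_+\cong\mathfrak{n}$. Finally, $\mathfrak{k}$ and $\mathfrak{g}_+$ are both ideals, so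
\begin{equation}\label{eq:commute}
[\mathfrak{k},\mathfrak{g}_+]\subset\mathfrak{k}\cap\mathfrak{g}_+=0 .
\end{equation}

\begin{lemma}\label{lem:split}
If $\mathfrak{g}_0=\mathfrak{k}\oplus\mathfrak{a}'$ with $\mathfrak{a}'$ a subspace of the center $\mathfrak{z}(\mathfrak{g}_0)$, then $G\cong K\times S$.
\end{lemma}

\begin{proof}
The subspace $\mathfrak{s}'=\mathfrak{a}'\oplus\mathfrak{g}_+$ is a subalgebra, since $[\mathfrak{a}',\mathfrak{a}']=0$ and $\mathfrak{g}_+$ is an ideal. It is a complement of $\mathfrak{k}=\ker f_*$ in $\mathfrak{g}$, so $f_*$ maps it isomorphically onto $\mathfrak{s}$. It commutes with $\mathfrak{k}$, by \eqref{eq:commute} and because $\mathfrak{a}'$ is central in $\mathfrak{g}_0$. So $\mathfrak{g}$ is the direct sum of the Lie algebras $\mathfrak{k}$ and $\mathfrak{s}'\cong\mathfrak{s}$, and $G$, $K$, $S$ are simply connected.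
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $P=\mathbb{R}^n$. By Proposition~\ref{prop:K}, $G_0$ is simply connected nilpotent and quasiisometric to $\mathbb{R}^{n+r}$, so $G_0\cong\mathbb{R}^{n+r}$ by Lemma~\ref{lem:class2}. Since $\mathfrak{g}_0/\mathfrak{k}\cong\mathfrak{a}$ has dimension $r$, the algebra $\mathfrak{k}$ is abelian of dimension $n$, and $K\cong\mathbb{R}^n$. As $\mathfrak{g}_0$ is abelian, any complement $\mathfrak{a}'$ of $\mathfrak{k}$ in $\mathfrak{g}_0$ satisfies the hypothesis of Lemma~\ref{lem:split}, so $G\cong\mathbb{R}^n\times S_X$.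

For the second assertion, say $H$ carries a symmetric left-invariant metric. By Lemma~\ref{lem:reduction} it is isometric to some $\mathbb{R}^n\times X$. Then $G$ and $H$ are both quasiisometric to $\mathbb{R}^n\times X$, so both are isomorphic to $\mathbb{R}^n\times S_X$.
\end{proof}

The ideal $\mathfrak{k}$ was constructed from the quasiisometry $\varphi$ through several choices. The following criterion shows that it is determined by $\mathfrak{g}$ alone.

\begin{lemma}\label{lem:hyper}
Let $\mathfrak{i}$ be an ideal of a Lie algebra $\mathfrak{h}$ such that $\mathfrak{h}/\mathfrak{i}$ has trivial center. Suppose that, for some $j$, $[Y_1,[Y_2,\dots,[Y_j,Z]\dots]]=0$ for all $Y_1,\dots,Y_j\in\mathfrak{h}$ and $Z\in\mathfrak{i}$. Then $\mathfrak{i}$ is the hypercenter of $\mathfrak{h}$.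
\end{lemma}

\begin{proof}
By induction on $j$, the ideal $\mathfrak{z}_j$ consists of the $Z$ killed by all $j$-fold brackets as above, so $\mathfrak{i}\subset\mathfrak{z}_j$. Conversely, if $\mathfrak{z}_l\subset\mathfrak{i}$ and $Z\in\mathfrak{z}_{l+1}$, then $[\mathfrak{h},Z]\subset\mathfrak{i}$, so the image of $Z$ in $\mathfrak{h}/\mathfrak{i}$ is central, hence zero. Thus $\mathfrak{z}_l\subset\mathfrak{i}$ for all $l$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\,(1)]
The map $f_*$ induces $\mathfrak{g}/\mathfrak{k}\cong\mathfrak{s}$ and $\mathfrak{g}_0/\mathfrak{k}\cong\mathfrak{a}$. The statements on $\mathfrak{g}_+$ were proved above, and those on $K$ and $G_0$ in Proposition~\ref{prop:K}. For the hypercenter, let $Z\in\mathfrak{k}$ and $Y=Y^0+Y^+$ with $Y^0\in\mathfrak{g}_0$, $Y^+\in\mathfrak{g}_+$. By \eqref{eq:commute}, $[Y,Z]=[Y^0,Z]$, and this lies again in $\mathfrak{k}$. So $[Y_1,\dots,[Y_j,Z]\dots]=[Y_1^0,\dots,[Y_j^0,Z]\dots]$, which vanishes when $j$ is at least the class of $\mathfrak{g}_0$. Since $\mathfrak{s}$ has trivial center, Lemma~\ref{lem:hyper} applies.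
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\,(2)]
Let $\mathfrak{p}$ be the Lie algebra of $P$, and suppose $\mathfrak{k}\cong\mathfrak{p}$ and $\mathfrak{g}_0\cong\mathfrak{p}\oplus\mathbb{R}^r$. These are abstract isomorphisms: the second need not send $\mathfrak{k}$ to $\mathfrak{p}$. A dimension count makes up for this. We have $\dim\mathfrak{z}(\mathfrak{g}_0)=r+\dim\mathfrak{z}(\mathfrak{p})$ and $\mathfrak{z}(\mathfrak{g}_0)\cap\mathfrak{k}\subset\mathfrak{z}(\mathfrak{k})\cong\mathfrak{z}(\mathfrak{p})$, so
\[
\dim\bigl(\mathfrak{z}(\mathfrak{g}_0)+\mathfrak{k}\bigr)\ge\bigl(r+\dim\mathfrak{z}(\mathfrak{p})\bigr)+\dim\mathfrak{p}-\dim\mathfrak{z}(\mathfrak{p})=\dim\mathfrak{g}_0 .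
\]
Hence $\mathfrak{g}_0=\mathfrak{z}(\mathfrak{g}_0)+\mathfrak{k}$, and a complement $\mathfrak{a}'$ of $\mathfrak{z}(\mathfrak{g}_0)\cap\mathfrak{k}$ in $\mathfrak{z}(\mathfrak{g}_0)$ satisfies $\mathfrak{g}_0=\mathfrak{k}\oplus\mathfrak{a}'$. By Lemma~\ref{lem:split}, $G\cong K\times S_X\cong P\times S_X$.

By part (1), $K$ and $G_0$ are simply connected nilpotent groups quasiisometric to $P$ and $P\times\mathbb{R}^r$, which gives the second sentence of (2). If $P$ has class at most $2$, so does $P\times\mathbb{R}^r$, and Lemma~\ref{lem:class2} gives $K\cong P$ and $G_0\cong P\times\mathbb{R}^r$.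
\end{proof}

\section{Products of Iwasawa groups and nilpotent groups}\label{sec:cor}

A product $S_{X'}\times P'$ is completely solvable: it is simply connected and solvable, and the adjoint eigenvalues are those of $\mathfrak{s}'$, the Lie algebra of $S_{X'}$, together with $0$. By Lemma~\ref{lem:hyper}, the hypercenter of $\mathfrak{s}'\oplus\mathfrak{p}'$ is $\mathfrak{p}'$, since $\mathfrak{s}'$ has trivial center, commutes with $\mathfrak{p}'$, and $\mathfrak{p}'$ is nilpotent.

\begin{proof}[Proof of Theorem~\ref{thm:B}\,(3)]
An isomorphism $\mathfrak{s}\oplus\mathfrak{p}\to\mathfrak{s}'\oplus\mathfrak{p}'$ maps hypercenter onto hypercenter, so it restricts to $\mathfrak{p}\cong\mathfrak{p}'$ and induces $\mathfrak{s}\cong\mathfrak{s}'$ on the quotients. All groups being simply connected, $P\cong P'$ and $S_X\cong S_{X'}$. Conversely, a product of isomorphisms is an isomorphism.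

Suppose that $G=S_{X'}\times P'$ is quasiisometric to $S_X\times P$, hence to $P\times X$. By part (1), $\mathfrak{k}$ is the hypercenter $\mathfrak{p}'$ of $\mathfrak{g}$. So $K\cong P'$ is quasiisometric to $P$, and $\mathfrak{s}'\cong\mathfrak{g}/\mathfrak{k}\cong\mathfrak{s}$ gives $S_{X'}\cong S_X$. Conversely, the product of an isomorphism $S_X\to S_{X'}$, which is bi-Lipschitz, and a quasiisometry $P\to P'$ is a quasiisometry.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
The implication (a)$\Rightarrow$(c) is Theorem~\ref{thm:A}. For (c)$\Rightarrow$(b), the product of a flat metric on $\mathbb{R}^n$ and the metric on $S_X$ pulled back by $o$ is left-invariant and isometric to $\mathbb{R}^n\times X$. The implication (b)$\Rightarrow$(a) is Lemma~\ref{lem:reduction}. Two quasiisometric groups as in (c) satisfy (b), so they are isomorphic by Theorem~\ref{thm:A}; isomorphic groups are bi-Lipschitz equivalent.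
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:D}]
Assume (b), and let $G$ be completely solvable and quasiisometric to $S_X\times P$, hence to $P\times X$. The hypothesis of Theorem~\ref{thm:B}\,(2) is then automatic, so $G\cong P\times S_X$. Assume (a), let $P,P'$ be quasiisometric simply connected nilpotent groups, and take any $X$. The completely solvable group $S_X\times P'$ is quasiisometric to $S_X\times P$, hence isomorphic to it by (a), and $P\cong P'$ by Theorem~\ref{thm:B}\,(3).
\end{proof}

\begin{thebibliography}{99}

\bibitem{Cor} Cornulier, \emph{On the quasi-isometric classification of locally compact groups}.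

\bibitem{CdH} Cornulier and de la Harpe, \emph{Metric Geometry of Locally Compact Groups}.

\bibitem{GP} Ido Grayevsky and Gabriel Pallier, \emph{Sublinear Bilipschitz Equivalence and the Quasiisometric Classification of Solvable Lie Groups}, arXiv:2410.05042 (2024).

\bibitem{Gui} Guivarc'h, 1973.

\bibitem{Jen} Jenkins, 1973.

\bibitem{KKL} Kapovich, Kleiner and Leeb, \emph{Quasi-isometries and de Rham decomposition}, Topology 37 (1998).

\bibitem{KL} Kleiner and Leeb, Publ. IHES 86 (1997).

\bibitem{Pan83} Pansu, 1983.

\bibitem{Pan89} Pansu, Ann. of Math. 129 (1989).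

\end{thebibliography}
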